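# Finite extensions of a finite graph and finite quotients of a finitely presented group

## 1. The theorem and the words in it

**Theorem 1 (Main Theorem).** There is an algorithm which, from a finite presentation $\langle x_1,\dots,x_n\mid u_1,\dots,u_m\rangle$ of a group $G_0$ and a word $w$ in the generators, constructs a finite graph $L$ such that

1. $L$ has a finite extension iff $w$ is nontrivial in some finite quotient of $G_0$;
2. $L$ has an extension iff $L$ has an infinite connected extension iff $w\ne 1$ in $G_0$.

Hence it is undecidable whether a finite graph has a finite extension.

All graphs in these notes are simple and undirected. The **link** of a vertex $v$ of a graph is the subgraph induced on the set $N(v)$ of neighbours of $v$.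

**Definition (extension).** Let $X$ be a graph. A graph $\mathcal G$ with at least one vertex is *locally $X$*, or an *extension of $X$*, if the link of every vertex of $\mathcal G$ is isomorphic to $X$.

So we prescribe what every vertex sees among its neighbours, and ask whether a graph with this prescription exists. Three questions about a finite graph $L$ arise: does it have any extension, an infinite one, a finite one? Bulitko showed that the first two are algorithmically undecidable. The third is asked in Natalia Garcia-Colin and Dimitri Leemans, "An infinite family of locally X graphs based on incidence geometries", arXiv:1811.11438 (2018). Theorem 1 answers it: no algorithm takes an arbitrary finite graph $L$ and decides whether $L$ has a finite extension.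

Part 1 turns a question about finite groups into a question about finite extensions. Part 2 says that the same graph $L$ also encodes the word problem. The Novikov–Boone theorem says that the word problem for finitely presented groups is undecidable. With part 2 it gives both theorems of Bulitko, because by part 2 the graph $L$ has an infinite extension iff it has an extension iff $w\neq1$.

## 2. Links of small graphs

**Complete and empty graphs.** $K_{n+1}$ is locally $K_n$. The graph with $k\ge1$ vertices and no edges has the extension $K_{k,k}$.

**Cycles.** $K_4$ is locally $C_3$. The octahedron $K_{2,2,2}$ is locally $K_{2,2}=C_4$. The icosahedron is locally $C_5$. For $C_6$, take the vertex set $\mathbb Z/13$ and join $x,y$ when $y-x\in S=\{1,3,4,9,10,12\}$. Note $-S=S$, and $S$ is the group of nonzero squares mod 13, generated by $4$. By translation it is enough to look at $N(0)=S$. The neighbours of $1$ inside $S$ are the elements of $(1+S)\cap S=\{2,4,5,10,11,0\}\cap S=\{4,10\}$, that is, $4$ and $4^{-1}=10$. Multiplication by elements of $S$ preserves adjacency, so $s\in S$ is adjacent in $S$ exactly to $4s$ and $4^{-1}s$. The link is the hexagon $1,4,3,12,9,10$.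

**A graph with no extension.** Let $P_3$ be the path with vertices $x,y,z$ in this order. *$P_3$ has no extension.* Suppose it has one, and let $N(v)$ induce the path $x\,y\,z$. Then $N(y)\supseteq\{v,x,z\}$, and all degrees are $3$, so $N(y)=\{v,x,z\}$. Now look at $N(x)$. It contains $v$ and $y$, which are adjacent, and a third vertex $t$. As $N(x)$ induces a path, $t$ is adjacent to $v$ or to $y$. So $t\in N(v)\cup N(y)=\{x,y,z\}\cup\{v,x,z\}$, and since $t\notin\{x,y,v\}$ we get $t=z$. But $z\not\sim x$, a contradiction.

**Disjoint unions.** If $\mathcal G_1$ is locally $X_1$ and $\mathcal G_2$ is locally $X_2$, the Cartesian product $\mathcal G_1\square\mathcal G_2$ (change exactly one coordinate, along an edge) is locally $X_1\sqcup X_2$. Indeed, two neighbours of $(v_1,v_2)$ that change different coordinates differ in two coordinates and are not adjacent; two that change the same coordinate are adjacent iff they are adjacent in that factor. For instance $K_3\square K_3$ is locally $K_2\sqcup K_2$.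

Conversely, one can pull a graph with disconnected links apart. In $K_3\square K_3$, replace each vertex $v$ by two vertices, one for each component of its link (its row and its column), and keep an edge only between the copies that see it. The result is six disjoint triangles. We shall use this splitting in Section 8.

## 3. Words that survive in a finite quotient

The problem **FQ**: given a finite presentation $\langle x_1,\dots,x_n\mid u_1,\dots,u_m\rangle$ of a group $G_0$ and a word $w$ in the generators, is $w$ nontrivial in some finite quotient of $G_0$?

We say that $w$ *survives* in a quotient if its image there is nontrivial. It is the same to ask for a homomorphism to a finite group with the image of $w$ nontrivial, since we can replace the target by the image. Example: for $\langle x\mid x^2\rangle$ and $w=x$ the answer is yes (the group is $\mathbb Z/2$), for $\langle x\mid x\rangle$ and $w=x$ it is no.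

**Fact (FQ is undecidable).** Either of the following published theorems implies this.

*First way.* Slobodskoi, "Unsolvability of the universal theory of finite groups", Algebra and Logic 20 (1981) 139–156: the universal theory of the class of finite groups is undecidable. Suppose FQ were decidable. Put the quantifier-free part of a universal sentence into conjunctive normal form and distribute the universal quantifiers over the conjunction. The sentence becomes a conjunction of clauses
$$\forall\bar x\,\Bigl(\bigwedge_i u_i=1\ \to\ \bigvee_{j\in J}w_j=1\Bigr),$$
and it holds in all finite groups iff every clause does. A clause with $J=\emptyset$ fails in the trivial group. Let $J\neq\emptyset$. The clause fails in some finite group iff there are a finite group and a tuple in it satisfying all $u_i=1$ for which every $w_j$ is nontrivial. This happens iff for each $j\in J$ the word $w_j$ is nontrivial in some finite quotient of $\langle\bar x\mid u_i\rangle$: "only if" is clear, and for "if" take the direct product of the finite quotients for the various $j$, with the diagonal tuple. So FQ would decide the universal theory, a contradiction.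

*Second way.* Bridson–Wilton, "The triviality problem for profinite completions", Invent. Math. 202 (2015) 839–874: no algorithm decides whether a finitely presented group has a nontrivial finite quotient. A group has one iff some generator is nontrivial in some finite quotient, so a solution of FQ, applied to each generator, would decide this.

Hence the last sentence of Theorem 1 follows from part 1. It remains to build $L$ and prove parts 1 and 2.

## 4. A triangulated presentation complex with one triangle left unfilled

We encode the group as a 2-dimensional simplicial complex $K$ with fundamental group $G$ (this topological statement is only a guide; the proof never uses it). A group action gives a covering of $K$, and a word acts by lifting a closed walk. To detect that a word moves every point, we make it run around a triangle of edges which is *not* a face of $K$: whether this triangle closes up in a covering can be seen by looking at one vertex and its neighbours.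

**Step 4.1 (normalising the input).** *Purpose: to make the word a single generator $b$ and to remove backtracking from the relators.*

Freely reduce $w$. If it becomes empty, output $L=P_3$. Then $w=1$ in $G_0$, and by Section 2 $P_3$ has no extension at all, so all the conditions in parts 1 and 2 are false and both parts hold. **From now on $w$ is nonempty and freely reduced.**

Cyclically reduce the $u_i$ and delete the empty ones. Add a new generator $b$ and the relator $b^{-1}w$, which is cyclically reduced since the letter $b$ does not occur in $w$. In the new group $b=w$. Finally delete all generators that occur in no relator. They generate a free factor. Deleting them changes neither whether $b$ is nontrivial (the remaining factor embeds) nor whether $b$ survives in some finite quotient (restrict a homomorphism to the remaining factor; conversely extend one by sending the deleted generators to $1$). The letters of $b^{-1}w$ are not deleted. We obtain $G=\langle A\mid R\rangle$ with $b\in A$ such that all relators are nonempty and cyclically reduced, every generator occurs in some relator, $b^{\pm1}$ is not itself a relator, and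

* $w\ne1$ in $G_0$ iff $b\ne1$ in $G$;
* $w$ survives in some finite quotient of $G_0$ iff $b$ survives in some finite quotient of $G$.

**Step 4.2 (the complex).** *Purpose: to define $K$.* Put $\ell(b)=3$ and $\ell(a)=4$ for $a\in A\setminus\{b\}$. The vertices of $K$ are:

* a vertex $o$;
* for each $a\in A$, vertices $p_{a,1},\dots,p_{a,\ell(a)-1}$; we put $p_{a,0}=p_{a,\ell(a)}=o$. The edges $p_{a,k}p_{a,k+1}$ form the *wedge*, a graph consisting of cycles of lengths $\ell(a)$ that share only $o$;
* for each $r\in R$, vertices $c_0,\dots,c_{n-1},d$ depending on $r$, where $n=n_r$ is defined as follows. Let $z_0=o,z_1,\dots,z_n=z_0$ be the closed walk in the wedge that reads $r$: a letter $a$ is read as $p_{a,0},\dots,p_{a,\ell(a)}$, and $a^{-1}$ as the reverse. Indices are taken mod $n$.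

The 2-simplices of $K$ are, for all $r$ and $t$,
$$\{c_t,z_t,z_{t+1}\},\qquad\{c_t,c_{t+1},z_{t+1}\},\qquad\{d,c_t,c_{t+1}\}.\tag{1}$$
So each relator gives a disc with centre $d$, an inner ring of $c$'s and a collar of triangles whose outer boundary is the walk $z_0,\dots,z_n$.

Three remarks on the walk of a relator. First, $n\ge4$: a relator containing a letter other than $b^{\pm1}$ already has $n\ge4$, and the only relator containing $b^{\pm 1}$ is $b^{-1}w$, which contains such letters. Second, $z_t\ne z_{t+1}$. Third,
$$z_{t-1}\ne z_{t+1}\quad\text{for all }t.\tag{2}$$
If $z_t$ is not $o$, the walk goes straight through a cycle of length at least $3$. If $z_t=o$, then $z_{t-1}$ is $p_{a,\ell(a)-1}$ or $p_{a,1}$ according as the letter just read is $a$ or $a^{-1}$, and $z_{t+1}$ is $p_{a',1}$ or $p_{a',\ell(a')-1}$ according as the next letter is $a'$ or $a'^{-1}$. As $p_{a,1}\ne p_{a,\ell(a)-1}$, equality would force (cyclically) consecutive letters to be mutually inverse, but relators are cyclically reduced.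

Let $\Gamma$ be the 1-skeleton: its edges are the wedge edges and all $c_tz_t$, $c_tz_{t+1}$, $c_tc_{t+1}$, $dc_t$. By $n\ge4$ and $z_t\neq z_{t+1}$ the edges listed are pairwise distinct for a given relator, apart from wedge edges traversed several times, and $\Gamma$ is a simple graph. Let $I=V(\Gamma)$. For $i\in I$ let $\Lambda_i$ be the *link of $i$ in $K$*:
$$V(\Lambda_i)=N_\Gamma(i),\qquad jl\in E(\Lambda_i)\iff\{i,j,l\}\text{ is a 2-simplex}.$$
This can have fewer edges than the link of $i$ in the graph $\Gamma$: it counts only filled triangles. Lemma 1 says that this happens in exactly one place.

**Example.** Take $G_0=\langle x\mid x\rangle$ and $w=x$, so $G=\langle x,b\mid x,\ b^{-1}x\rangle$. The two relators have $n=4$ and $n=7$. Write $c'_t$ for the ring of the first and $c_t$ for that of the second, whose walk is $o,p_{b,2},p_{b,1},o,p_{x,1},p_{x,2},p_{x,3},o$. Then $\Lambda_o$ is the path on ten vertices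
$$p_{b,2}\;c_0\;c_6\;p_{x,3}\;c'_3\;c'_0\;p_{x,1}\;c_3\;c_2\;p_{b,1}.$$
The link of each $p_{x,k}$ is $C_6$, the link of each $p_{b,k}$ is a path on four vertices, and the remaining links are $C_4$, $C_7$ (for the two $d$'s) and $C_5$ (for all the $c$'s). The complex is a triangulated disc whose boundary is the unfilled triangle $o,p_{b,1},p_{b,2}$. Note that $p_{b,1},p_{b,2}$ are adjacent in $\Gamma$ but not in $\Lambda_o$.

**Lemma 1.** Every 3-cycle of $\Gamma$ spans a 2-simplex, except $\{o,p_{b,1},p_{b,2}\}$, which does not.

*Proof.* The wedge consists of one 3-cycle, that of $b$, and of 4-cycles, sharing only $o$. So its only 3-cycle is $\{o,p_{b,1},p_{b,2}\}$. It is not a 2-simplex because every 2-simplex contains some $c_t$. Any other 3-cycle contains a $c$ or a $d$.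

If it contains a $d$, the other two vertices are adjacent $c$'s of the same relator, hence $c_t,c_{t+1}$ for some $t$, and we have a simplex. Suppose it contains no $d$. If it contains exactly one $c$, say $c_t$, the other two are wedge neighbours of $c_t$, so they are $z_t,z_{t+1}$: a simplex. If it contains exactly two, they are $c_t,c_{t+1}$ of one relator, and the third vertex lies in $\{z_t,z_{t+1}\}\cap\{z_{t+1},z_{t+2}\}$, which is $\{z_{t+1}\}$ by (2): a simplex. Three $c$'s are impossible, since the $c$'s of a relator form a cycle of length $n\ge4$ and $c$'s of different relators are not adjacent. $\square$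

For the next lemma, a vertex of a graph is *universal* if it is adjacent to all other vertices. With $N[u]=N(u)\cup\{u\}$, distinct vertices $u,u'$ are *closed twins* if $N[u]=N[u']$. In $K_4$ minus an edge, the two vertices of degree $3$ are universal and are closed twins of each other.

**Lemma 2.** Each $\Lambda_i$ (1) is triangle-free, (2) has no universal vertex, (3) has an edge, (4) has no component isomorphic to $K_2$. Consequently (5) $\Lambda_i$ has no closed twins, and (6) $\Lambda_i$ contains an induced path on 3 vertices.

*Proof.* *The links.* By (1), $\Lambda_d$ is the $n$-cycle of the $c$'s, $n\ge4$. The simplices containing $c_t$ are $\{c_t,z_t,z_{t+1}\}$, $\{c_t,c_{t+1},z_{t+1}\}$, $\{c_{t-1},c_t,z_t\}$, $\{d,c_t,c_{t+1}\}$, $\{d,c_{t-1},c_t\}$, so $\Lambda_{c_t}$ is the 5-cycle $z_t\,z_{t+1}\,c_{t+1}\,d\,c_{t-1}$.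

Let $z$ be a wedge vertex and $W$ the set of its neighbours in the wedge, so $|W|\ge2$. No 2-simplex consists of wedge vertices, so $W$ is independent in $\Lambda_z$. A 2-simplex contains $z$ exactly when, for some $(r,t)$ with $z_t=z$, it is one of $\{c_{t-1},z_{t-1},z_t\}$, $\{c_{t-1},c_t,z_t\}$, $\{c_t,z_t,z_{t+1}\}$. So $\Lambda_z$ consists of $W$ together with, for each $(r,t)$ with $z_t=z$, a path
$$z_{t-1}\;c_{t-1}\;c_t\;z_{t+1}$$
of length 3, which joins distinct elements of $W$ by (2). The inner vertices of different paths are disjoint: if $c_s$ is inner on two different paths, these belong to $t=s$ and $t=s+1$, and $z_s=z_{s+1}=z$, which is impossible. There is at least one path, since every generator occurs in a relator.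

*(1)–(4).* These are clear for cycles of length at least $4$. For $\Lambda_z$: an inner vertex has degree 2, and its two neighbours, for example $z_{t-1}$ and $c_t$ in the case of $c_{t-1}$, are not adjacent, because the neighbours of $c_t$ are $c_{t-1}$ and $z_{t+1}\ne z_{t-1}$. As $W$ is independent, there is no triangle. An element of $W$ is not universal since $W$ is independent with $|W|\geq2$; an inner vertex is not universal since it has just one neighbour in $W$. There is an edge, and every edge lies on a path with 4 vertices, so no component is a $K_2$.

*(5)* Closed twins are adjacent, and a common neighbour would form a triangle with them. By (1) they have none, so they form a $K_2$-component, against (4). *(6)* By (3) and (4) some component has an edge and at least three vertices. In it some third vertex is adjacent to an end of an edge, and since there is no triangle this gives an induced path on three vertices. $\square$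

**Step 4.3 (labels).** *Purpose: to record $G$ on the edges of $\Gamma$.* Define $g_{ij}=g(i,j)\in G$ for oriented edges, with $g_{ji}=g_{ij}^{-1}$:
$$g(o,p_{a,1})=a,\qquad g(p_{a,k},p_{a,k+1})=1\quad(1\le k<\ell(a)).$$
So the product of labels along $p_{a,0},\dots,p_{a,\ell(a)}$ is $a$. For a relator $r$ let $w_t$ be the product of the labels along $z_0,\dots,z_t$. Since $w_n=r=1=w_0$ in $G$, $w_t$ depends only on $t$ mod $n$, and $w_{t+1}=w_t\,g(z_t,z_{t+1})$. Put
$$g(d,c_t)=g(c_t,c_{t+1})=1,\qquad g(c_t,z_t)=w_t,\qquad g(c_t,z_{t+1})=w_{t+1}.$$
Every edge receives exactly one label. For each 2-simplex $\{i,j,l\}$,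
$$g_{ij}g_{jl}=g_{il}.\tag{3}$$
For the three kinds in (1), with $(i,j,l)$ equal to $(c_t,z_t,z_{t+1})$, $(c_t,c_{t+1},z_{t+1})$, $(d,c_t,c_{t+1})$, this reads $w_tg(z_t,z_{t+1})=w_{t+1}$, $\;1\cdot w_{t+1}=w_{t+1}$, $\;1\cdot1=1$. The other orders follow: (3) says $g_{ij}g_{jl}g_{li}=1$, and another order gives a conjugate of this product or of its inverse. Around the unfilled triangle $o,p_{b,1},p_{b,2},o$ the product is $b$. Finally put $g_{ii}=1$.

## 5. Coloured coverings, and why bare links are not enough

Let $G$ act on the right on a nonempty set $X$. Let $H_X$ be the graph on $X\times I$ with $(x,i)\sim(x\cdot g_{ij},j)$ for $ij\in E(\Gamma)$; call $i$ the colour. A vertex of colour $i$ has one neighbour of each colour $j\in N_\Gamma(i)$ and no others. The neighbours $(x\cdot g_{ij},j)$ and $(x\cdot g_{il},l)$ are adjacent iff $jl\in E(\Gamma)$ and $x\cdot g_{ij}g_{jl}=x\cdot g_{il}$. If $\{i,j,l\}$ is a 2-simplex this holds by (3). By Lemma 1 the only other case with $jl\in E(\Gamma)$ is the unfilled triangle, where the condition says that a conjugate of $b^{\pm1}$ fixes $x$. So *$b$ has no fixed point on $X$ iff in $H_X$ the following holds:*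

> (∗) A vertex of colour $i$ has exactly one neighbour of colour $j$ for each $j\in N_\Gamma(i)$ and no other neighbours. Its neighbours of colours $j\ne l$ are adjacent iff $\{i,j,l\}$ is a 2-simplex of $K$.

A local rule on coloured graphs thus says that $b$ moves every point. This also explains the lengths $\ell$: only $b$ gets a cycle of length $3$, because we want to impose the rule on $b$ and on no other generator.

Two things separate (∗) from a statement about extensions. First, the links $\Lambda_i$ vary with the colour, while in an extension all links are the same graph. Second, an extension carries no colours.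

**A first attempt.** The first difficulty suggests $L_0=\bigsqcup_{i\in I}\Lambda_i$: let each vertex of the extension play all colours at once. One direction works. If $b$ survives in a quotient, $L_0$ has an extension, and a finite one if the quotient is finite; this is the computation of Section 7 with all $a_i$ put equal to $1$. In the other direction, we can split an extension of $L_0$ into a graph $\tilde H$ in which every link is isomorphic to some $\Lambda_i$, as we did with $K_3\square K_3$. We then need the colours, and there the argument stops. A vertex with link $C_5$ should be some $c_t$, and its neighbours should be $z_t,z_{t+1},c_{t+1},d,c_{t-1}$; nothing forces this. The icosahedron is a graph all of whose links are $C_5$: it satisfies everything that we know about $\tilde H$ near such a vertex, and it contains no vertex that looks like a $d$ when $n\neq5$. More generally, if every single $\Lambda_i$ happens to have a finite extension, then the Cartesian product of these is a finite extension of $L_0$ (Section 2), whatever $b$ does.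

So the link must carry two further pieces of information: the colour of the vertex itself, and the colours of its neighbours. We write both into the sizes of cliques.

## 6. Colours as clique sizes: the graph $L$

Write $\vee$ for the join of graphs (disjoint union plus all edges between the parts) and $\sqcup$ for disjoint union.

**Definition (blow-up).** Let $Y$ be a graph and $a=(a_j)$ positive integers, one for each vertex. The *blow-up* $Y[a]$ replaces each vertex $j$ of $Y$ by a clique $\{j\}\times\{1,\dots,a_j\}$, with $(j,\beta)\sim(l,\gamma)$ for $j\ne l$ iff $j\sim l$.

For example, blowing up the middle vertex of $P_3$ to size $2$ and leaving the ends at size $1$ gives $K_4$ minus an edge.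

Suppose a coloured graph $H$ satisfies (∗), and blow up every vertex of colour $i$ to a clique of size $a_i$. A vertex in a clique of colour $i$ sees the remaining $a_i-1$ vertices of its clique, which are joined to everything it sees, and cliques of sizes $a_j$, $j\in N_\Gamma(i)$, arranged as in $\Lambda_i$. This motivates the definition.

Let $N=|I|$ and choose distinct $a_i\in\{N+1,\dots,2N\}$ for $i\in I$. Put
$$B_i=K_{a_i-1}\vee\Lambda_i[a],\qquad L=\bigsqcup_{i\in I}a_i\,B_i\quad(a_i\text{ disjoint copies of }B_i).\tag{4}$$

A vertex $(j,\beta)$ of $\Lambda_i[a]$ is universal in $B_i$ iff $j$ is universal in $\Lambda_i$, which never happens by Lemma 2(2). So **the universal vertices of $B_i$ are exactly the $a_i-1$ vertices of $K_{a_i-1}$.** As the $a_i$ are distinct, the $B_i$ are pairwise non-isomorphic. As $a_i\ge2$, each $B_i$ has a universal vertex and is connected. So the components of $L$ are the copies of the $B_i$. All sizes lie in $\{N+1,\dots,2N\}$ so that no $a_j$ is as large as the sum of two sizes; this will be used in Step 8.2. The construction of $L$ from the input is plainly algorithmic.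

## 7. From a quotient in which $b$ survives to an extension

**Proposition 3.** Let $\pi:G\to Q$ be a homomorphism with $\pi(b)\ne1$. Then $L$ has an extension which is a Cayley graph. If $Q$ is finite, it can be taken finite. If $b\ne 1$ in $G$, then $L$ has an infinite connected extension.

*What has to be achieved.* We need one graph in which each vertex lies at the centre of $a_i$ copies of $B_i$ for every $i$, with no edges between the copies. A Cayley graph makes all links equal. The factor $Q$ carries the labels of the covering. A second factor, a free group or a large finite quotient of one, keeps the copies apart.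

**Step 7.1 (the Cayley graph).** Let $\hat I=\{(i,\alpha):i\in I,\ 1\le\alpha\le a_i\}$, and let $F$ be the free group on $\{y_\lambda:\lambda\in\hat I\}$. Let $F\to F'$ be a homomorphism that is injective on the set of elements of length $\le4$. One may take $F'=F$. One may also take $F'$ finite: this set is finite, and free groups are residually finite, so a finite quotient separates its elements. Write $y_\lambda$ also for the image in $F'$.

For $\lambda=(i,\alpha)\ne\mu=(j,\beta)$ in $\hat I$ with $i=j$ or $ij\in E(\Gamma)$, put
$$s(\lambda,\mu)=(\pi(g_{ij}),\,y_\lambda^{-1}y_\mu)\in Q\times F',\tag{5}$$
and let $S$ be the set of all these elements. Since $y_\lambda^{-1}y_\mu$ is a reduced word of length 2, it is not $1$ in $F'$, so $1\notin S$. Clearly $s(\lambda,\mu)^{-1}=s(\mu,\lambda)$. Distinct pairs give distinct reduced words of length 2, so $s(\lambda,\mu)$ determines $(\lambda,\mu)$. Let $\mathcal G$ be the Cayley graph on $Q\times F'$ with $x\sim xs$ for $s\in S$. For every $x$ we have $N(x)=xS$, and $xs\sim xs'$ iff $s^{-1}s'\in S$. So every link is isomorphic to the graph on $S$ in which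
$$s\sim s'\iff s^{-1}s'\in S.\tag{6}$$

**Step 7.2 (this graph is $L$).** Let $s=s(\lambda,\mu)\ne s'=s(\lambda',\mu')$, and let $i,j,i',j'$ be the first coordinates of $\lambda,\mu,\lambda',\mu'$.

*Different $\lambda$: no edges.* Let $\lambda\ne\lambda'$. The second component of $s^{-1}s'$ is $y_\mu^{-1}y_\lambda y_{\lambda'}^{-1}y_{\mu'}$. Since $\mu\ne\lambda$, $\lambda\ne\lambda'$ and $\lambda'\neq\mu'$, this word is reduced of length 4. In $F'$ it differs from all words of length 2. So $s^{-1}s'\notin S$.

*Equal $\lambda$.* Let $\lambda=\lambda'$, so $\mu\ne\mu'$. Then $s^{-1}s'=(\pi(g_{ji}g_{ij'}),\,y_\mu^{-1}y_{\mu'})$. The second component shows that the only element of $S$ it can equal is $s(\mu,\mu')$. So $s\sim s'$ iff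
$$(j=j'\text{ or }jj'\in E(\Gamma))\quad\text{and}\quad\pi(g_{ji}g_{ij'})=\pi(g_{jj'}).\tag{7}$$

* If $j=j'$, then (7) holds, since $g_{ji}g_{ij}=1=g_{jj}$. If $i=j$ or $i=j'$, then (7) holds, since $g_{ii}=1$ and $j,j'$ are equal or adjacent.
* If $i,j,j'$ are distinct and $jj'\notin E(\Gamma)$, then (7) fails.
* If $i,j,j'$ are distinct and $jj'\in E(\Gamma)$, then $\{i,j,j'\}$ is a 3-cycle of $\Gamma$. If it is a 2-simplex, (7) holds by (3). Otherwise it is $\{o,p_{b,1},p_{b,2}\}$ by Lemma 1. Then $g_{ji}g_{ij'}g_{j'j}$ is conjugate to $b^{\pm1}$, its image under $\pi$ is not $1$, and (7) fails.

Now fix $\lambda=(i,\alpha)$ and let $S_\lambda=\{s(\lambda,\mu)\}$. Here $\mu$ runs over the $a_i-1$ other copies of $i$ and over all $(j,\beta)$ with $j\in N_\Gamma(i)$. The former are adjacent to everything. Among the latter, $(j,\beta)$ and $(j',\beta')$ are adjacent iff $j=j'$ or $\{i,j,j'\}$ is a 2-simplex, that is, iff $j=j'$ or $jj'\in E(\Lambda_i)$. So $S_\lambda$ induces $K_{a_i-1}\vee\Lambda_i[a]=B_i$. For each $i$ there are $a_i$ such $\lambda$, and there are no edges between different $S_\lambda$. So every link is isomorphic to $\bigsqcup_ia_iB_i=L$.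

**Step 7.3 (size).** If $Q$ is finite, take $F'$ finite; then $\mathcal G$ is finite. If $b\ne1$ in $G$, take $Q=G$, $\pi=\mathrm{id}$ and $F'=F$. The set $S$ contains $(1,y_{(i,1)}^{-1}y_{(i,2)})$, which has infinite order. So the subgroup generated by $S$ is infinite, and every connected component of $\mathcal G$ is an infinite connected extension of $L$. $\square$

## 8. From an extension to a quotient in which $b$ survives

**Proposition 4.** If $L$ has an extension, then $b\ne1$ in $G$. If $L$ has a finite extension, then $b$ is nontrivial in some finite quotient of $G$.

Let $\mathcal G$ be any locally $L$ graph. We undo the construction: split the links into components, collapse the cliques, read off the colours, and let $G$ act.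

**Step 8.1 (splitting).** *Purpose: to replace $\mathcal G$ by a graph all of whose links are single $B_i$'s.*

Let $\tilde H$ have as vertices the pairs $(v,C)$ with $v\in V(\mathcal G)$ and $C$ a component of the link of $v$. Put $(v,C)\sim(u,D)$ iff $u\in C$ and $v\in D$. For $u\in C$ let $D_u$ be the component of the link of $u$ that contains $v$. The neighbours of $(v,C)$ are then exactly the $(u,D_u)$, $u\in C$.

Let $u,u'\in C$ be distinct. If $u\sim u'$, then $v$ and $u'$ are adjacent vertices of $N(u)$, so $u'\in D_u$; symmetrically $u\in D_{u'}$. Hence $(u,D_u)\sim(u',D_{u'})$. If $u\not\sim u'$, then $u'\notin D_u\subseteq N(u)$, and they are not adjacent. So the link of $(v,C)$ is isomorphic to the graph induced on $C$, which is isomorphic to $B_i$ for a unique $i$. Call $i$ the *type* of the vertex. Since $\mathcal G$ has a vertex, every type occurs. If $\mathcal G$ is finite, so is $\tilde H$.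

**Step 8.2 (collapsing twins and reading the colours).** *Purpose: to obtain from $\tilde H$ a coloured graph satisfying (∗).*

*(a) Universal vertices of a link are twins of its centre.* Let $u\in\tilde H$ have type $i$ and let $u'$ be a universal vertex of the link of $u$. We claim $N[u']=N[u]$.

Clearly $N[u]\subseteq N[u']$. Equality holds iff $u$ is universal in the link of $u'$. Suppose it is not, and let $j$ be the type of $u'$. We compute $N(u)\cap N(u')$ in two ways.

Seen from $u'$: an isomorphism of the link of $u'$ with $B_j$ takes $u$ to a non-universal vertex, hence to some $(l,\beta)$ in $\Lambda_j[a]$. The neighbours of $(l,\beta)$ in $B_j$ are the $a_j-1$ universal vertices, the other $a_l-1$ copies of $l$, and the cliques of the neighbours $m$ of $l$ in $\Lambda_j$. Since $\Lambda_j$ is triangle-free, these $m$ are pairwise non-adjacent. So $N(u)\cap N(u')$ induces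
$$K_{(a_j-1)+(a_l-1)}\vee\bigsqcup_{m\in N_{\Lambda_j}(l)}K_{a_m}.$$
Deleting its universal vertices leaves a disjoint union of cliques (empty, if there are fewer than two $m$).

Seen from $u$: since $N(u)\subseteq N[u']$, we have $N(u)\cap N(u')=N(u)\setminus\{u'\}$, which induces $K_{a_i-2}\vee\Lambda_i[a]$. By Lemma 2(2), deleting its universal vertices leaves $\Lambda_i[a]$. By Lemma 2(6) this contains an induced path on three vertices, which a disjoint union of cliques does not. This contradiction proves the claim.

*(b) Classes and their sizes.* Write $u\equiv u'$ iff $N[u]=N[u']$. If $u'\equiv u$ and $u'\ne u$, then $u'\in N(u)$ and $u'$ is universal in the link of $u$. Together with (a): the class $[u]$ consists of $u$ and the universal vertices of its link. So $|[u]|=1+(a_i-1)=a_i$, where $i$ is the type of $u$. As the $a_i$ are distinct, all members of a class have the same type, and the size of a class determines it.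

*(c) The cliques seen from $u$ are classes.* Let $u$ have type $i$, let $\varphi$ be an isomorphism from $B_i$ to the link of $u$, and for $j\in N_\Gamma(i)$ put $D_j=\varphi(\{j\}\times\{1,\dots,a_j\})$. So $N(u)\setminus[u]$ is the disjoint union of the $D_j$. We claim that each $D_j$ is a single $\equiv$-class, of type $j$.

Let $w\in D_j$ and $w'\equiv w$, $w'\neq w$. Since $w\notin[u]$, also $w'\notin[u]$, and in particular $w'\ne u$. From $u\in N[w]=N[w']$ we get $w'\in N(u)\setminus[u]$, say $w'\in D_l$. Suppose $l\ne j$. As $w\sim w'$, we have $jl\in E(\Lambda_i)$. By Lemma 2(5), $j$ and $l$ are not closed twins in $\Lambda_i$, so some $m\notin\{j,l\}$ is adjacent in $\Lambda_i$ to exactly one of them. A vertex of $D_m$ is then adjacent to exactly one of $w,w'$, so $N[w]\ne N[w']$, a contradiction. So $l=j$, and $[w]\subseteq D_j$.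

Hence $D_j$ is a union of classes. By (b) each class has size at least $N+1$, while $|D_j|=a_j\le2N<2(N+1)$. So $D_j$ is a single class. Its size is $a_j$, so its type is $j$.

*(d) The quotient.* Let $H=\tilde H/{\equiv}$. Between two distinct classes there are all edges or none: if $u\sim w$, $u\not\equiv w$ and $u'\equiv u$, then $w\in N[u]=N[u']$ and $w\ne u'$, so $u'\sim w$; the same argument works on the side of $w$. Call two classes adjacent if their elements are, and colour each class by its type. By (c), the neighbours of a class $[u]$ of colour $i$ are the $D_j$, $j\in N_\Gamma(i)$, where $D_j$ has colour $j$; and $D_j,D_l$ with $j\ne l$ are adjacent iff $jl\in E(\Lambda_i)$. **So $H$ satisfies (∗).**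

**Step 8.3 (the group acts).** *Purpose: to produce an action of $G$ in which $b$ moves every point.*

Let $X_i$ be the set of vertices of $H$ of colour $i$; it is nonempty since every type occurs. For $ij\in E(\Gamma)$ let $\tau_{ij}:X_i\to X_j$ send $U$ to its neighbour of colour $j$. Adjacency is symmetric, and by (∗) the neighbour $\tau_{ij}(U)$ has exactly one neighbour of colour $i$, which is $U$. So $\tau_{ij}$ is a bijection with inverse $\tau_{ji}$. If $\{i,j,l\}$ is a 2-simplex, the neighbours of $U\in X_i$ of colours $j$ and $l$ are adjacent by (∗), so
$$\tau_{jl}\tau_{ij}=\tau_{il}.\tag{8}$$
For $a\in A$ let $\rho_a$ be the permutation of $X_o$ obtained by applying the $\tau$'s one after another along $p_{a,0},p_{a,1},\dots,p_{a,\ell(a)}$. The reversed walk gives $\rho_a^{-1}$.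

*Relators act trivially.* Let $r\in R$ and put $\theta_t=\tau_{c_tz_t}\tau_{dc_t}:X_d\to X_{z_t}$. Apply (8) to the three kinds of simplices in turn:
$$\tau_{z_tz_{t+1}}\theta_t=\tau_{z_tz_{t+1}}\tau_{c_tz_t}\tau_{dc_t}=\tau_{c_tz_{t+1}}\tau_{dc_t}=\tau_{c_{t+1}z_{t+1}}\tau_{c_tc_{t+1}}\tau_{dc_t}=\tau_{c_{t+1}z_{t+1}}\tau_{dc_{t+1}}=\theta_{t+1}.$$
Let $T:X_o\to X_o$ be the composite of the $\tau$'s along the whole walk $z_0,\dots,z_n$. Then $T\theta_0=\theta_n=\theta_0$. Since $\theta_0$ is a bijection, $T$ is the identity. But $T$ is the effect of reading $r$ letter by letter with the permutations $\rho_a^{\pm1}$. Therefore $x\cdot a=\rho_a(x)$ defines a right action of $G$ on $X_o$.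

*$b$ has no fixed point.* Write $p=p_{b,1}$ and $q=p_{b,2}$, so $\rho_b=\tau_{qo}\tau_{pq}\tau_{op}$. Suppose $\rho_b(U)=U$. Put $V=\tau_{op}(U)$ and $W=\tau_{pq}(V)$. Then $\tau_{qo}(W)=U$, so $V$ and $W$ are the neighbours of $U$ of colours $p$ and $q$, and $V\sim W$. By (∗) at $U$, $\{o,p,q\}$ is a 2-simplex, contradicting Lemma 1.

As $X_o\ne\emptyset$, $b$ acts nontrivially, so $b\ne1$ in $G$. If $\mathcal G$ is finite, so is $X_o$, and the image of $G$ in $\mathrm{Sym}(X_o)$ is a finite quotient of $G$ in which $b\ne1$. $\square$

**Remark (why $a_i$ copies of $B_i$).** Suppose that $L$ contained $m_i\geq 1$ copies of $B_i$ instead of $a_i$. The argument of this section would still apply. For a finite extension $\mathcal G$ there would be $m_i|V(\mathcal G)|$ vertices of type $i$ in $\tilde H$, in classes of size $a_i$, so $|X_i|=m_i|V(\mathcal G)|/a_i$. As the $\tau_{ij}$ are bijections and $\Gamma$ is connected, all $|X_i|$ are equal, so $m_i/a_i$ would have to be constant. The choice $m_i=a_i$ is the simplest one that passes this test.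

**Example.** For $G=\langle x,b\mid x,\ b^{-1}x\rangle$ of Section 4 the group is trivial, so $L$ has no extension. One can see it directly: the relations (8) over the two discs force $\rho_x$ and then $\rho_b$ to be the identity, so in $H$ every vertex of colour $o$ would have adjacent neighbours of colours $p_{b,1}$ and $p_{b,2}$, which $\Lambda_o$ (the path on ten vertices) forbids. If we replace the relator $x$ by $x^2$, then $b$ survives in $\mathbb Z/2$, and Section 7 with $Q=\mathbb Z/2$ produces a finite extension.

## 9. Proof of Theorem 1

If $w$ freely reduces to the empty word, see Step 4.1. Otherwise: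

*Part 1.* By Propositions 3 and 4, $L$ has a finite extension iff $b$ is nontrivial in some finite quotient of $G$. By Step 4.1 this holds iff $w$ is nontrivial in some finite quotient of $G_0$.

*Part 2.* If $L$ has an extension, then $b\ne1$ in $G$ by Proposition 4. If $b\ne1$ in $G$, then $L$ has an infinite connected extension by Proposition 3, and so it has an extension. So the three conditions are equivalent, since $b\ne1$ in $G$ iff $w\ne1$ in $G_0$ by Step 4.1.

*Undecidability.* The construction of $L$ is algorithmic. By part 1, an algorithm that decides whether a finite graph has a finite extension would decide FQ, which is impossible by Section 3. $\blacksquare$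

## 10. Connected graphs, symmetric extensions, and bounds on the size

A class of finite graphs is *recursively enumerable* (r.e.) if an algorithm lists its members, and *co-r.e.* if its complement is r.e. A class is recursive iff it is both. A graph is *vertex-transitive* if its automorphism group is transitive on vertices; Cayley graphs are vertex-transitive.

**Theorem 2.**

* (a) The finite extension problem remains undecidable for *connected* $L$ with a universal vertex. The same restriction preserves part 2 of Theorem 1.
* (b) For such $L$ (and in general) it is undecidable whether $L$ has a finite *vertex-transitive* extension, or a finite *Cayley graph* extension.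
* (c) The class $\mathcal F$ of finite graphs having a finite extension is recursively enumerable but its complement is not. The class $\mathcal I$ of finite graphs having an extension but no finite one is co-r.e. but not r.e. In particular $\mathcal I\ne\emptyset$.
* (d) No computable function $f$ has the property that every $L\in\mathcal F$ has an extension with at most $f(L)$ vertices.

**Proof of (a).** *Purpose: to make $L$ connected by adding one vertex, without changing which extensions exist.* Let $L$ be a graph output by our algorithm. If $L=P_3$, it is already connected with a universal vertex, and we keep it. Otherwise $L$ is disconnected and has edges. Write $Y[K_2]$ for the blow-up of $Y$ with all sizes $2$, and put $L'=K_1\vee L[K_2]$. This graph is connected with a universal vertex. We show that $L'$ has a finite (infinite connected, arbitrary) extension iff $L$ does.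

*From $L$ to $L'$.* Let $\mathcal G$ be locally $L$. In $\mathcal G[K_2]$ the neighbours of $(v,1)$ are $(v,2)$ and $N(v)\times\{1,2\}$. The latter induce $L[K_2]$, and $(v,2)$ is adjacent to all of them. The same holds for $(v,2)$ with the roles exchanged. So $\mathcal G[K_2]$ is locally $L'$. It is finite or infinite when $\mathcal G$ is, and connected when $\mathcal G$ is.

*From $L'$ to $L$.* Let $\mathcal G'$ be locally $L'$. As $L[K_2]$ is disconnected, it has no universal vertex, so the link of each $u$ has a unique universal vertex $u^*$, and $N[u]\subseteq N[u^*]$. So $N(u)\cap N(u^*)=N(u)\setminus\{u^*\}$, which induces the disconnected graph $L[K_2]$. Suppose $u$ is not universal in the link of $u^*$. Then the universal vertex $u^{**}$ of that link is different from $u$, hence adjacent to $u$. So it lies in $N(u)\cap N(u^*)$ and is adjacent to all other vertices of this set, which therefore induces a connected graph, a contradiction. Hence $u$ is universal in the link of $u^*$. It follows that $u^{**}=u$ and $N[u]=N[u^*]$.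

So the vertices of $\mathcal G'$ fall into pairs $\{u,u^*\}$. Let $\mathcal G$ be the quotient by these pairs. Adjacency between distinct pairs is all or none, since $N[u]=N[u^*]$, so $\mathcal G'\cong\mathcal G[K_2]$. Let $M$ be the link of $\{u,u^*\}$ in $\mathcal G$. The set $N(u)\setminus\{u^*\}$ is a union of pairs: if $w$ is in it, then $u\in N[w]=N[w^*]$, and $w^*\neq u,u^*$ because $w\ne u^*,u$, so $w^*$ is in it. Therefore it induces $M[K_2]$, and $M[K_2]\cong L[K_2]$.

A finite graph $Y$ is determined up to isomorphism by $Y[K_2]$. Indeed $N[(y,\varepsilon)]=N[y]\times\{1,2\}$, so $(y,\varepsilon)$ and $(y',\varepsilon')$ are equal or closed twins iff $y,y'$ are equal or closed twins. Hence the quotients of $Y[K_2]$ and of $Y$ by the relation "equal or closed twins" are the same graph, with class sizes in the first twice those in the second. Since a graph is the blow-up of this quotient by its class sizes, $Y$ is recovered by blowing each vertex of the quotient of $Y[K_2]$ up to half its class size.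

So $M\cong L$, and $\mathcal G$ is locally $L$. It is finite, infinite, connected if $\mathcal G'$ is. With Theorem 1 this proves (a). $\square$

**Proof of (b).** *Purpose: to see that the finite extensions we built are as symmetric as possible.* The finite extensions in Section 7 are Cayley graphs. If $\mathcal G$ is the Cayley graph of $P$ with connection set $S$, then $\mathcal G[K_2]$ is the Cayley graph of $P\times\mathbb Z/2$ with connection set $(S\times\mathbb Z/2)\cup\{(1,1)\}$, where the first entry of $(1,1)$ is the identity of $P$ and the second is the nonzero element of $\mathbb Z/2$. Now let $L$ be an output of the algorithm other than $P_3$. If $L$ has a finite extension, then $b$ survives in a finite quotient by Proposition 4, and $L$ has a finite Cayley extension by Proposition 3. If $L'$ has a finite extension, so does $L$ by (a); hence $L$ has a finite Cayley extension $\mathcal G$, and $\mathcal G[K_2]$ is one of $L'$. So for the graphs $L$ and $L'$, and for $P_3$, which has no extension, the existence of a finite extension, of a finite vertex-transitive one and of a finite Cayley one are equivalent. The first is undecidable, in general and for connected graphs with a universal vertex, so the other two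 are. $\square$

**Proof of (c).** *$\mathcal F$.* It is r.e.: enumerate the finite graphs with at least one vertex and, for each one whose links are all isomorphic, output that link. It is not recursive by Theorem 1, so its complement is not r.e.

*The class $\mathcal N$ of finite graphs with no extension is r.e.* Purpose: to certify by a finite search that $L$ has no extension. For $k\ge1$, call a rooted connected graph of radius $\le k$ (every vertex at distance at most $k$ from the root) and maximum degree $\le|V(L)|$ a *$k$-approximant* if each vertex at distance $<k$ from the root has link $\cong L$. Up to isomorphism there are finitely many, and they can be listed. The ball of radius $k$ about the root of a $(k+1)$-approximant is a $k$-approximant, because all neighbours of a vertex at distance $<k$ lie in the ball. If $L$ has an extension, the balls of radius $k$ about any of its vertices are $k$-approximants for all $k$. Conversely, suppose $k$-approximants exist for all $k$. Their isomorphism classes form a tree: the parent of a $(k+1)$-approximant is its $k$-ball. This tree is infinite with finite levels, so König's lemma gives an infinite branch, that is, $k$-approximants $A_1,A_2,\dots$ with $A_k$ isomorphic as a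 rooted graph to the $k$-ball of $A_{k+1}$. Choose such isomorphisms and form the union. A vertex at distance $m$ from the root has all its neighbours in the $(m+1)$-ball, which is $A_{m+1}$, and its link there is $L$. So the union is locally $L$. Hence $L\in\mathcal N$ iff for some $k\ge1$ there is no $k$-approximant, and a search over $k$ confirms this when it is true. So $\mathcal N$ is r.e.

*$\mathcal I$.* It is the complement of the r.e. class $\mathcal F\cup\mathcal N$, hence co-r.e. If $\mathcal I$ were r.e., then $\mathcal I\cup\mathcal N$, which is the complement of $\mathcal F$, would be r.e., a contradiction. The empty class is r.e., so $\mathcal I\ne\emptyset$.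

*An explicit member of $\mathcal I$.* Apply the construction to Higman's group $\langle x_0,\dots,x_3\mid x_i^{-1}x_{i+1}x_i=x_{i+1}^2,\ i\in\mathbb Z/4\rangle$ with $w=x_0$. By G. Higman, J. London Math. Soc. 26 (1951) 61–64, this group is infinite and has no nontrivial finite quotient. Here $x_0\ne1$: if $x_i=1$, the relation reads $x_{i+1}=x_{i+1}^2$, so $x_{i+1}=1$; thus $x_0=1$ would make the group trivial. By part 2 of Theorem 1 the resulting graph $L$ has an extension, and by part 1 it has no finite one. $\square$

**Proof of (d).** Suppose such an $f$ exists. Given $L$, compute $f(L)$ and check all nonempty graphs with at most $f(L)$ vertices for being locally $L$. This would decide membership in $\mathcal F$, contradicting Theorem 1. $\blacksquare$
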